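\title{Lagrangian zigzag concordance and Chekanov's Legendrian $m(5_2)$ knots}

\begin{abstract}
Two Legendrian knots in the standard contact $\mathbb{R}^3$ are Lagrangian zigzag concordant if they are joined by a chain of Lagrangian concordances that point alternately up and down. We show that Chekanov's two Legendrian representatives of $m(5_2)$, which are not related by a Lagrangian concordance in either direction, are zigzag concordant: both admit Lagrangian concordances to one common Legendrian knot. The same holds for any two smoothly isotopic Legendrian knots with equal Thurston--Bennequin and rotation numbers. More generally, two Legendrian knots are zigzag concordant if and only if they are smoothly concordant and have the same classical invariants, and a zigzag with one peak always suffices. The proof stabilizes the two knots to a common knot, finds on it two families of Legendrian surgery arcs, and performs both families of surgeries after interleaving their endpoints.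
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\alpha=dz-y\,dx$ and let $\xi_{\mathrm{std}}=\ker\alpha$ be the standard contact structure on $\mathbb{R}^3$. A link is \emph{Legendrian} if it is everywhere tangent to $\xi_{\mathrm{std}}$. All knots and links are oriented, and $\cong$ denotes Legendrian isotopy. The \emph{symplectization} is $\mathbb{R}_t\times\mathbb{R}^3$ with the symplectic form $d\lambda$, where $\lambda=e^t\alpha$. A surface $L$ in it is \emph{Lagrangian} if $d\lambda|_L=0$ and \emph{exact} if $\lambda|_L$ is exact. The basic example is the cylinder $\mathbb{R}\times\Lambda$ over a Legendrian knot, on which $\lambda$ vanishes.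

An \emph{exact, orientable Lagrangian cobordism} from a Legendrian knot $\Lambda_-$ to a Legendrian knot $\Lambda_+$ is an embedded, exact, orientable Lagrangian surface $L$ that agrees with $(-\infty,-T)\times\Lambda_-$ and $(T,\infty)\times\Lambda_+$ outside $[-T,T]\times\mathbb{R}^3$, for some $T>0$. It is a \emph{Lagrangian concordance} if $L$ is a cylinder, oriented compatibly with both ends. We then write $\Lambda_-\to\Lambda_+$. Such a concordance is in particular a smooth concordance, and it preserves the two classical invariants, the Thurston--Bennequin number $\mathrm{tb}$ and the rotation number $r$.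

Unlike a smooth concordance, a Lagrangian concordance has a direction. The reflection $t\mapsto-t$ takes $d\lambda=e^t(dt\wedge\alpha+d\alpha)$ to $e^{-t}(-dt\wedge\alpha+d\alpha)$, which is not a multiple of $d\lambda$, so a Lagrangian concordance cannot simply be turned upside down. To obtain an equivalence relation one allows both directions. Legendrian knots $\Lambda$ and $\Lambda'$ are \emph{Lagrangian zigzag concordant} if there are Lagrangian concordances
\[
\Lambda=\Lambda_0\to\Lambda_{+,1}\leftarrow\Lambda_1\to\cdots\leftarrow\Lambda_{n-1}\to\Lambda_{+,n}\leftarrow\Lambda_n=\Lambda'.
\]
We call the knots $\Lambda_{+,i}$ the \emph{peaks}. Zigzags can be reversed and joined end to end, and a concordance $A\to B$ gives the zigzag $A\to B\leftarrow B$. So this is the equivalence relation generated by Lagrangian concordance. Zigzag concordant knots are smoothly concordant and have the same $\mathrm{tb}$ and $r$.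

How much more does zigzag concordance remember? The Legendrian botany question asks how many Legendrian knots, up to isotopy, share a fixed set of classical invariants, and one can ask the same question up to zigzag concordance. A test case is the pair $\Lambda,\Lambda'$ of Chekanov's Legendrian representatives of the twist knot $m(5_2)$. They have the same $\mathrm{tb}$ and $r$ but are not Legendrian isotopic. The invariant that separates them is the set $\mathcal{P}$ of Poincar\'e--Chekanov polynomials, that is, of the Poincar\'e polynomials of linearized Legendrian contact homology over $\mathbb{F}_2$, taken over all augmentations: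
\[
\mathcal{P}_\Lambda=\{2+t\},\qquad \mathcal{P}_{\Lambda'}=\{t^{-2}+t+t^2\}.
\]
It is known that there is no Lagrangian concordance between $\Lambda$ and $\Lambda'$ in either direction. The following question comes from \cite{SVWW}.

\medskip
\noindent\textbf{Question.} \emph{Are Chekanov's two Legendrian representatives of $m(5_2)$ Lagrangian zigzag concordant?}
\medskip

Since contact homology tells the two knots apart, one might guess that it also obstructs a zigzag. But its behavior under a concordance is monotone, not invariant: a concordance $\Lambda_-\to\Lambda_+$ gives an inclusion $\mathcal{P}_{\Lambda_-}\subset\mathcal{P}_{\Lambda_+}$. This excludes $\Lambda\to\Lambda'$ and $\Lambda'\to\Lambda$, while for a zigzag $\Lambda\to\Lambda_+\leftarrow\Lambda'$ it only says that the peak has augmentations realizing both polynomials. Such a peak exists, for a reason that has nothing to do with the particular knot type.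

\begin{theorem}\label{thm:isotopic}
Let $\Lambda,\Lambda'\subset(\mathbb{R}^3,\xi_{\mathrm{std}})$ be smoothly isotopic Legendrian knots with equal $\mathrm{tb}$ and $r$. Then there are a Legendrian knot $\Lambda_+$ and Lagrangian concordances $\Lambda\to\Lambda_+\leftarrow\Lambda'$. In particular, this holds for Chekanov's two representatives of $m(5_2)$, which are therefore Lagrangian zigzag concordant.
\end{theorem}

For Chekanov's pair a zigzag with one peak is the simplest possible one, since neither knot is concordant to the other. The method also handles smooth concordance. The births and saddles in the next statement are the elementary Lagrangian cobordisms of Section~\ref{sec:blocks}.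

\begin{theorem}\label{thm:concordant}
For Legendrian knots $\Lambda,\Lambda'\subset(\mathbb{R}^3,\xi_{\mathrm{std}})$ the following are equivalent.
\begin{itemize}
\item[(a)] They are Lagrangian zigzag concordant.
\item[(b)] There is a zigzag $\Lambda\to\Lambda_+\leftarrow\Lambda'$ with one peak, in which both concordances are built from Legendrian isotopies, births and saddles.
\item[(c)] They are smoothly concordant, $\mathrm{tb}(\Lambda)=\mathrm{tb}(\Lambda')$ and $r(\Lambda)=r(\Lambda')$.
\end{itemize}
\end{theorem}

Thus Lagrangian zigzag concordance in $(\mathbb{R}^3,\xi_{\mathrm{std}})$ is exactly the relation ``smoothly concordant, with the same Thurston--Bennequin and rotation numbers''.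

Section~\ref{sec:background} recalls fronts and the standard facts that we use, and Section~\ref{sec:idea} shows the construction in the smallest case. Sections~\ref{sec:blocks}--\ref{sec:pair} supply the tools: explicit elementary cobordisms, isotopies that move surgery arcs, and the surgery arc carried by a pair of zigzags. Theorem~\ref{thm:isotopic} is proved in Section~\ref{sec:interleave} and Theorem~\ref{thm:concordant} in Section~\ref{sec:smooth}.

\section{Fronts, stabilization and contact isotopies}\label{sec:background}

\subsection*{Fronts}
The \emph{front} of a Legendrian link is its projection to the $xz$-plane. Since $dz=y\,dx$ along the link, the missing coordinate is the slope $y=dz/dx$. After a small Legendrian isotopy the front is \emph{generic}: its only singularities are semicubical cusps and transverse double points, and it has no vertical tangents. Conversely, every such closed curve lifts to a Legendrian link, and an isotopy of fronts that creates no tangency and no vertical tangent lifts to a Legendrian isotopy. To read off the smooth link type, round the cusps and let the strand of smaller slope cross over. A cusp is a \emph{down} or an \emph{up} cusp according to whether the orientation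 passes from the upper to the lower branch or the reverse. For a link with generic front put
\[
\mathrm{tb}=\text{writhe}-\tfrac12\,\#\{\text{cusps}\},\qquad r=\tfrac12\big(\#\{\text{down cusps}\}-\#\{\text{up cusps}\}\big).
\]
For knots these are the classical invariants. For links, $r$ is the sum of the rotation numbers of the components, and $\mathrm{tb}$ is the sum of their Thurston--Bennequin numbers plus twice the sum of the pairwise linking numbers; so both are invariant under Legendrian isotopy.

Three kinds of contactomorphisms act on fronts and preserve the coorientation of $\xi_{\mathrm{std}}$. \emph{Shears} $(x,y,z)\mapsto(x,y+\gamma'(x),z+\gamma(x))$ and \emph{translations} in $x$ preserve $\alpha$. \emph{Scalings} $(x,y,z)\mapsto(\mu x,\nu y,\mu\nu z)$ with $\mu,\nu>0$ multiply $\alpha$ by $\mu\nu$. A \emph{box} is the image under a shear of a closed rectangle in the front plane with sides parallel to the axes.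

\subsection*{Stabilization}
Take a box that meets the front of a Legendrian link in a single graph running from its left side to its right side. Replace the graph by a \emph{zigzag}: an embedded arc in the box, with the same germs at both ends, no vertical tangents and exactly two cusps. The two cusps are both down or both up. The result is the \emph{stabilization} $S_+$ or $S_-$, respectively, of that component. It has the same smooth type, $\mathrm{tb}$ drops by $1$, and $r$ changes by $\pm1$. We write $S=S_+S_-$ and call one zigzag of each sign a \emph{zigzag pair}; it lowers $\mathrm{tb}$ by $2$ and preserves $r$.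

\subsection*{Contact Hamiltonians}
Let $R=\partial_z$ be the Reeb field of $\alpha$. A function $H$ on $\mathbb{R}^3$ determines a vector field $X$ by
\begin{equation}\label{eq:ham}
\alpha(X)=H,\qquad \iota_Xd\alpha=dH(R)\,\alpha-dH .
\end{equation}
Cartan's formula gives $\mathcal{L}_X\alpha=H_z\,\alpha$, so the flow of $X$ preserves $\xi_{\mathrm{std}}$. Compactly supported contact isotopies starting at the identity are exactly the flows of compactly supported time-dependent Hamiltonians $H_s$; one recovers $H_s$ as $\alpha(X_s)$. They preserve the coorientation.

\subsection*{Standard facts}
\begin{description}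
\item[(Ext)] A Legendrian isotopy of closed links extends to a compactly supported ambient contact isotopy.
\item[(Nbd)] A Legendrian knot has a neighborhood contactomorphic to a neighborhood of $\{y=z=0\}$ in $S^1_x\times\mathbb{R}^2_{y,z}$ with the contact structure $\ker(dz-y\,dx)$.
\item[(St)] Up to Legendrian isotopy, the stabilization of a given component with a given sign depends only on the Legendrian isotopy class of the link, not on the place or the shape of the zigzag, and stabilizations commute.
\item[(FT)] Smoothly isotopic Legendrian knots in $(\mathbb{R}^3,\xi_{\mathrm{std}})$ become Legendrian isotopic after sufficiently many stabilizations \cite{FT}.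
\end{description}

\section{The construction for one zigzag pair}\label{sec:idea}

We describe the construction informally in the smallest case. Two kinds of elementary Lagrangian cobordisms are available besides isotopies, and each goes in one direction only. A \emph{birth} goes from a link $N$ up to $N\sqcup U$, where $U$ is a small unknot whose front is an eye with two cusps, one down and one up, so that $\mathrm{tb}(U)=-1$ and $r(U)=0$. A \emph{saddle} goes from a front containing two facing cusps ``$>\ <$'' up to the front in which they are replaced by two parallel strands ``$=$''. We call this replacement surgery along the horizontal arc joining the cusps.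

Suppose that $\Lambda$ and $\Lambda'$ become isotopic after one zigzag pair: $N=S\Lambda\cong S\Lambda'$. Draw the pair in $S\Lambda$ as on the left of Figure~\ref{fig:pair}. It has two facing cusps, joined by an arc $B$, and surgery along $B$ produces the original strand together with an eye. So there is a saddle from $N$ to $\Lambda\sqcup U$. The count of cusps confirms this: $\mathrm{tb}(N)=\mathrm{tb}(\Lambda)-2$, and removing two cusps gives $\mathrm{tb}(\Lambda)-1=\mathrm{tb}(\Lambda\sqcup U)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.6,yscale=0.42]
\draw[thick,->] (-4,1) -- (-3,1);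
\draw[thick] (-3,1) -- (-2.2,1) .. controls (-1.6,1) and (-1.5,0) .. (-1,0)
  .. controls (-1.8,0) and (-2,-4) .. (-3,-4)
  .. controls (-2.2,-4) and (-1.5,-5.2) .. (0,-5.2)
  .. controls (1.5,-5.2) and (2.2,-4) .. (3,-4)
  .. controls (2,-4) and (1.8,0) .. (1,0)
  .. controls (1.5,0) and (1.6,1) .. (2.2,1) -- (3,1);
\draw[thick,->] (3,1) -- (3.4,1);
\draw[thick] (3.4,1) -- (4,1);
\draw[dashed] (-1,0) -- (1,0);
\node at (0,0.7) {$B$};
\node at (-0.8,-0.8) {$p$};
\node at (0.8,-0.8) {$q$};
\draw[->] (4.8,-2) -- (6.2,-2);
\begin{scope}[xshift=11cm]
\draw[thick,->] (-4,1) -- (-3,1);
\draw[thick] (-3,1) -- (-2.2,1) .. controls (-1.6,1) and (-1.5,0.35) .. (-1,0.35) -- (1,0.35)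
  .. controls (1.5,0.35) and (1.6,1) .. (2.2,1) -- (4,1);
\draw[thick] (-3,-4) .. controls (-2,-4) and (-1.8,-0.35) .. (-1,-0.35) -- (1,-0.35)
  .. controls (1.8,-0.35) and (2,-4) .. (3,-4)
  .. controls (2.2,-4) and (1.5,-5.2) .. (0,-5.2)
  .. controls (-1.5,-5.2) and (-2.2,-4) .. (-3,-4);
\end{scope}
\end{tikzpicture}
\caption{Left: the front of a strand with one zigzag of each sign (two down cusps on the left, two up cusps on the right), and the dashed Legendrian arc $B$ joining the facing cusps $p$ and $q$. Right: surgery along $B$ gives the unstabilized strand and a small unknot with an eye-shaped front.}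
\label{fig:pair}
\end{figure}

In the same way $S\Lambda'$ carries an arc whose surgery gives $\Lambda'\sqcup U$. An ambient contact isotopy that takes $S\Lambda'$ to $N$ takes this arc to an arc $B'$ on $N$. In the front of $N$ the arc $B'$ can look arbitrarily complicated, and its endpoints need not be cusps. For this reason surgery arcs will be defined by contact charts and not by front pictures. We now have the lower three rows of the diagram
\[
\begin{array}{ccccccccc}
 & & & & \Lambda_+ & & & & \\[2pt]
 & & & {}^{B'}\!\!\nearrow & & \nwarrow^{B} & & & \\[2pt]
\Lambda & \xrightarrow{\ \text{birth}\ } & \Lambda\sqcup U & & & & \Lambda'\sqcup U & \xleftarrow{\ \text{birth}\ } & \Lambda'\\[2pt]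
 & & & {}_{B}\!\nwarrow & & \nearrow_{B'} & & & \\[2pt]
 & & & & N & & & &
\end{array}
\]
These rows do not form a zigzag of concordances: they pass through two-component links, and $\mathrm{tb}(N)\ne\mathrm{tb}(\Lambda)$. The idea is to replace the valley $N$ by a peak. If $B$ and $B'$ are disjoint, the two surgeries commute, and performing both gives a link $\Lambda_+$ that lies above $\Lambda\sqcup U$ and above $\Lambda'\sqcup U$. From $\Lambda$ it is reached by one birth and one saddle, a surface of Euler characteristic $0$, and likewise from $\Lambda'$.

It remains to see when these surfaces are annuli. This depends only on the cyclic order on $N$ of the endpoints $p,q$ of $B$ and $p',q'$ of $B'$. As Figure~\ref{fig:pair} shows, after surgery the strand that arrives at one end of an arc continues along the strand that leaves the other end. Suppose the endpoints alternate, in the order $p,p',q,q'$, as on the left of Figure~\ref{fig:chords}. Starting at $p$, we run through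
\[
[p,p'],\quad [q',p],\quad [q,q'],\quad [p',q],
\]
and return to the start. All four intervals are used, so $\Lambda_+$ is a knot: the arc $B'$ joins $U=[p,q]$ to $\Lambda$, and the saddle along $B'$ joins the birth disk to the cylinder over $\Lambda$, which gives an annulus. If instead the order is $p,q,p',q'$, then $[p,q]$, $[p',q']$ and $[q,p']\cup[q',p]$ close up separately. Then $\Lambda_+$ has three components, and the surface starting at $\Lambda$ is a pair of pants together with a disk.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0) circle (1);
\draw[thick,->] (85:1) arc (85:95:1);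
\draw[dashed] (135:1) -- (315:1);
\draw[dotted,thick] (225:1) -- (45:1);
\node at (135:1.25) {$p$}; \node at (225:1.28) {$p'$};
\node at (315:1.25) {$q$}; \node at (45:1.28) {$q'$};
\begin{scope}[xshift=4cm]
\draw[thick] (0,0) circle (1);
\draw[thick,->] (85:1) arc (85:95:1);
\draw[dashed] (135:1) -- (225:1);
\draw[dotted,thick] (315:1) -- (45:1);
\node at (135:1.25) {$p$}; \node at (225:1.25) {$q$};
\node at (315:1.28) {$p'$}; \node at (45:1.28) {$q'$};
\end{scope}
\end{tikzpicture}
\caption{Two surgery arcs on an oriented knot, drawn as chords that record only the positions of their endpoints. Left: alternating endpoints; surgery along both arcs gives a knot. Right: non-alternating endpoints; surgery along both arcs gives three components.}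
\label{fig:chords}
\end{figure}

We are free to choose the good order. A contact isotopy that preserves $N$ as a set can slide the endpoints of $B'$ anywhere along $N$, dragging $B'$ with them, and this does not change the result of surgery along $B'$ alone. A second, small isotopy makes $B'$ disjoint from $B$, since both are arcs in a $3$-manifold. The rest of the paper makes each of these steps precise, for any number of zigzag pairs.

\section{Elementary Lagrangian cobordisms}\label{sec:blocks}

In this section a \emph{cobordism} from a Legendrian link $N_-$ to a Legendrian link $N_+$ is an embedded Lagrangian surface, oriented compatibly with the ends, that equals $\mathbb{R}\times N_-$ for $t\ll0$ and $\mathbb{R}\times N_+$ for $t\gg0$. Exactness will be checked only at the end, for annuli, where it is automatic.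

\subsection{A family of Lagrangian surfaces}
Put $\tau=e^t$, so that $\lambda=\tau\,dz-\tau y\,dx$ and $d\lambda=d\tau\wedge dz+dx\wedge d(\tau y)$. In these coordinates the symplectization is the cotangent bundle of the half-plane $\{(\tau,x):\tau>0\}$, with fiber coordinates $z$ and $\tau y$. A function $F(\tau,x)$ therefore defines a Lagrangian graph $z=F_\tau$, $\tau y=F_x$, and the cylinder over a front $z=\gamma(x)$ corresponds to $F=\tau\gamma(x)$. Births and saddles involve fronts of the form $z=\pm q^{3/2}$, which have cusps at the simple zeros of $q$. So we let $q$ depend on $\tau$ and take $F=\pm\tau q^{3/2}$.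

\begin{lemma}\label{lem:sigma}
Let $q(\tau,x)$ be smooth on $(0,\infty)\times\mathbb{R}$, with $dq\neq0$ along $\{q=0\}$ and $q_\tau\ge0$. Then $\Sigma=\{(\tau,x,w):w^2=q(\tau,x)\}$ is a smooth surface, and
\begin{equation}\label{eq:sigma}
(\tau,x,w)\longmapsto\big(\tau,\ x,\ y=\tfrac32wq_x,\ z=w^3+\tfrac32\tau wq_\tau\big)
\end{equation}
is a proper Lagrangian embedding of $\Sigma$ into the symplectization. Over an interval of $\tau$ on which $q_\tau=0$, the image is the cylinder over the Legendrian curve with front $z=\pm q^{3/2}$. The critical points of $\tau|_\Sigma$ are the points with $w=q=q_x=0$. The surface $\Sigma$ has an orientation that agrees with $d\tau\wedge dx$ on $\{w>0\}$ and with $-d\tau\wedge dx$ on $\{w<0\}$.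
\end{lemma}

\begin{proof}
The differential $2w\,dw-dq$ of the defining function does not vanish on $\Sigma$, so $\Sigma$ is smooth. It is a multiple of $d\tau$ exactly when $w=0$ and $q_x=0$, which gives the critical points. If $\omega$ is the area form on $\Sigma$ with $(2w\,dw-dq)\wedge\omega=dw\wedge d\tau\wedge dx$, then $2w\,\omega=d\tau\wedge dx$ on $\Sigma$, which gives the orientation.

\emph{Lagrangian.} Where $w\neq0$, $w$ is a smooth function of $(\tau,x)$ with $2w\,dw=dq$. For $F=\tau w^3$ this gives $F_\tau=w^3+\frac32\tau wq_\tau=z$ and $F_x=\frac32\tau wq_x=\tau y$. Hence
\[
\lambda|_\Sigma=\tau\,dF_\tau-F_x\,dx=d(\tau F_\tau-F)=d\big(\tfrac32\tau^2wq_\tau\big).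
\]
At points with $w=0$ the vector $\partial_w$ is tangent to $\Sigma$, so $\{w\neq0\}$ is dense in $\Sigma$ and the identity holds everywhere.

\emph{Immersion.} Where $w\ne0$, already the projection to $(\tau,x)$ is a local diffeomorphism. At $w=0$ we have $T\Sigma=\ker dq\oplus\langle\partial_w\rangle$ with $\ker dq\subset\langle\partial_\tau,\partial_x\rangle$. The first summand maps injectively to the $(\tau,x)$-directions, and $\partial_w$ maps to the vector $(\frac32q_x,\frac32\tau q_\tau)\neq0$ in the $(y,z)$-directions.

\emph{Embedding.} Two points with the same image have the same $(\tau,x)$ and opposite values $\pm w\ne0$. As $z$ is odd in $w$, this forces $w^3+\frac32\tau wq_\tau=0$, that is $q_\tau=-2w^2/(3\tau)<0$, contrary to the hypothesis. The map is proper because $|w|=\sqrt q$ is bounded on compact sets of $(\tau,x)$. Where $q_\tau=0$ the image is $\{(\tau,x,\frac32wq_x,w^3)\}$ with $q$ independent of $\tau$, which is the stated cylinder.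
\end{proof}

The hypothesis $q_\tau\ge0$ is where the direction of a Lagrangian cobordism enters: the region $\{q>0\}$ between the two sheets of the front may only grow with $t$. Without it, a double point can occur only where $q=-\frac32\tau q_\tau>0$, but nothing excludes such points.

\subsection{Surgery arcs and saddles}\label{sub:surgery}
The model of two facing cusps is
\[
M_0=\{(x,3wx,w^3):w^2=x^2-1\},
\]
with front $z=\pm(x^2-1)^{3/2}$ and cusps at $x=\pm1$. Let $a_0=[-1,1]\times\{0\}\times\{0\}$ and $Q_\rho=\{|x|<1+\rho,\ |y|<\rho,\ |z|<\rho\}$. The sets $Q_\rho$ shrink to $a_0$ as $\rho\to0$, and $M_0\cap a_0=\partial a_0$.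

For small $\delta>0$ let $h:\mathbb{R}\to\mathbb{R}$ be smooth and convex, with $h(u)=\delta/2$ for $u\le0$ and $h(u)=u$ for $u\ge\delta$; for instance, let $h'$ increase from $0$ to $1$ on $[0,\delta]$ with integral $\delta/2$. A convex function lies above its tangent lines and has monotone derivative, so $h\ge\max(u,\delta/2)$, $0\le h'\le1$, and $h\le\delta$ for $u\le\delta$. Put $\psi(x)=h(x^2-1)>0$ and
\[
M_\psi=\{(x,\tfrac32w\psi',w^3):w^2=\psi(x)\}.
\]
Its front consists of the two graphs $z=\pm\psi^{3/2}$, and $M_\psi$ agrees with $M_0$ where $x^2-1\ge\delta$.

\begin{definition}\label{def:arc}
A \emph{surgery arc} on a Legendrian link $N$ is an arc $a=\varphi(a_0)$ together with its \emph{chart} $\varphi$, a coorientation-preserving contact embedding of a neighborhood of $\overline{Q_\rho}$ into $\mathbb{R}^3$ with $\varphi^{-1}(N)\cap Q_\rho=M_0\cap Q_\rho$. The link $\operatorname{Surg}_a(N)$ is obtained from $N$ by replacing $\varphi(M_0\cap Q_\rho)$ by $\varphi(M_\psi\cap Q_\rho)$, for $\delta$ small compared with $\rho$. The arc is \emph{coherent} if the two upper branches of $M_0$ are oriented in the same direction, both to the right or both to the left. Then the orientation of $N$ extends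 over $\operatorname{Surg}_a(N)$.
\end{definition}

Note that $a\cap N=\partial a$, and that $\rho$ may be decreased at any time. We use four properties.

\begin{description}
\item[(S1) Locality.] On the part $x^2-1\le\delta$, where $M_0$ and $M_\psi$ differ, both satisfy $|w|\le\sqrt\delta$, hence $|y|\le3|x|\sqrt\delta\le3\sqrt{\delta(1+\delta)}$ and $|z|\le\delta^{3/2}$. So as $\delta\to0$ the surgery is supported in arbitrarily thin neighborhoods of $a$. If $a,b$ are disjoint surgery arcs on $N$, shrink their charts until they are disjoint. Then $b$ is a surgery arc on $\operatorname{Surg}_a(N)$, coherent if $a$ and $b$ are coherent on $N$, the same holds with $a$ and $b$ exchanged, and the two surgeries commute. For a family $B$ of disjoint arcs we write $\operatorname{Surg}_B(N)$.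
\item[(S2) Independence of choices.] For two choices $h_0,h_1$ with constants $\delta_0,\delta_1$, the functions $h_s=(1-s)h_0+sh_1$ are positive, satisfy $0\le h_s'\le1$, and equal $u$ for $u\ge\max(\delta_0,\delta_1)$. The curves $M_{\psi_s}$ are embedded Legendrian curves, and the bounds in (S1) hold with $\delta=\max(\delta_0,\delta_1)$. They form a Legendrian isotopy supported in $Q_\rho$.
\item[(S3) Naturality.] If $\theta$ is a coorientation-preserving contactomorphism, then $\theta(a)$ with chart $\theta\circ\varphi$ is a surgery arc on $\theta(N)$, and $\operatorname{Surg}_{\theta(a)}(\theta(N))=\theta(\operatorname{Surg}_a(N))$.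
\item[(S4) Components.] Let $a$ be coherent, say with upper branches pointing right; then the lower branches point left. The link arrives at the left cusp and leaves the right cusp along upper branches, and these are joined by the surgery; the lower branches are joined likewise. So the strand arriving at one end of $a$ continues along the strand leaving the other end. If both ends lie on one component, the surgery splits it into the two complementary intervals, each closed up. If they lie on different components, it merges them.
\end{description}

\begin{lemma}[Saddle]\label{lem:saddle}
Let $a$ be a coherent surgery arc on $N$. There is a cobordism from $N$ to $\operatorname{Surg}_a(N)$ that is obtained from $\mathbb{R}\times N$ by attaching one $1$-handle.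
\end{lemma}

\begin{proof}
Let $\sigma=\psi-(x^2-1)\ge0$, and let $\kappa(\tau)$ be smooth and nondecreasing, equal to $0$ for small $\tau$ and to $1$ for large $\tau$, with $\kappa'>0$ where $0<\kappa<1$ and with $\tau\kappa'\le1$. (The last condition says $d\kappa/dt\le1$.) Put
\[
q=x^2-1+\kappa(\tau)\sigma(x)=(1-\kappa)(x^2-1)+\kappa\psi .
\]
Then $q_\tau=\kappa'\sigma\ge0$. We check that $dq\neq0$ on $\{q=0\}$. If $\kappa=0$, then $x=\pm1$ and $q_x=\pm2$. If $\kappa=1$, then $q=\psi>0$ and there is nothing to check. Let $0<\kappa<1$. For $|x|\ge1$ the equation $q=0$ would force $x^2-1=0$ and $\sigma=0$, whereas $\sigma(\pm1)=\delta/2$. So $|x|<1$, where $\sigma=\delta/2+1-x^2>0$ and hence $q_\tau>0$. Lemma~\ref{lem:sigma} gives an embedded Lagrangian surface $\Sigma$ with ends cylindrical over $M_0$ and $M_\psi$.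

By the case distinction just made, a critical point of $\tau|_\Sigma$ has $0<\kappa<1$ and $|x|<1$. For $|x|<1$ the equation of $\Sigma$ reads
\[
\kappa(\tau)=\frac{1+w^2-x^2}{1+\delta/2-x^2}=\kappa_0+\kappa_0\big(w^2-(1-\kappa_0)x^2\big)+O(x^4+w^4),\qquad \kappa_0=(1+\delta/2)^{-1},
\]
and $q_x=2x(1-\kappa)$ vanishes only for $x=0$. So there is exactly one critical point, at $x=w=0$, $\kappa=\kappa_0$, and since $\kappa'>0$ there, it is a nondegenerate saddle.

For $x^2-1\ge\delta$ we have $\sigma=0$, and $\Sigma$ is the cylinder over $M_0$. For $x^2-1\le\delta$ we have $w^2=q\le\psi\le\delta$, $|q_x|=|2x(1-\kappa+\kappa h')|\le2|x|$ and $\sigma\le1+\delta\le2$. Hence $|y|\le3\sqrt\delta\,|x|$ and $|z|\le\delta^{3/2}+3\sqrt\delta$. For small $\delta$ the non-cylindrical part therefore lies over a compact subset of $Q_\rho$, and $\Sigma$ is obtained from the two strips $\mathbb{R}\times M_0$ by attaching one $1$-handle.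

To move $\Sigma$ into the chart, write $\varphi^*\alpha=e^{g}\alpha$, which is possible because $\varphi$ preserves the coorientation; $g$ is bounded on $\overline{Q_\rho}$. The map $\widehat\varphi(t,p)=(t-g(p),\varphi(p))$ satisfies $\widehat\varphi^{\,*}\lambda=e^{t-g}e^g\alpha=\lambda$, sends cylinders to cylinders, and changes $t$ by a bounded amount. The required cobordism is $\widehat\varphi(\Sigma\cap(\mathbb{R}\times Q_\rho))$ over $\varphi(Q_\rho)$ and $\mathbb{R}\times N$ elsewhere. By coherence, the upper branches point one way and the lower branches the other, so the orientation of $\mathbb{R}\times N$ matches one of the two orientations of $\Sigma$ described in Lemma~\ref{lem:sigma}.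
\end{proof}

\subsection{Small unknots and births}
Let
\[
U_s=\{(x,-3wx,w^3):w^2+x^2=s^2\},
\]
the unknot with front $z=\pm(s^2-x^2)^{3/2}$. For $p=(p_x,p_y,p_z)$ let $\ell_p(x,y,z)=(x+p_x,\,y+p_y,\,z+p_z+p_yx)$. It is a shear followed by a translation, so it preserves $\alpha$, and it takes the origin to $p$. Let $D_r$ be the closed Euclidean ball of radius $r$ about the origin. For a Legendrian link $N$ we write
\[
N\sqcup U^n=N\sqcup\ell_{p_1}(U_{s_1})\sqcup\dots\sqcup\ell_{p_n}(U_{s_n}),
\]
where $s_i\le1$, the sets $\ell_{p_i}(D_{6s_i})$ are pairwise disjoint and miss $N$, and the new components are oriented arbitrarily. We call them \emph{small standard unknots}.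

\begin{lemma}\label{lem:small}
The Legendrian isotopy class of $N\sqcup U^n$ depends only on $n$ and on the Legendrian isotopy class of $N$, and $(N\sqcup U^k)\sqcup U^n\cong N\sqcup U^{k+n}$.
\end{lemma}

\begin{proof}
Fix $N$. Since $U_{s'}\subset D_{6s}$ for $s'\le s\le1$, we may shrink all $s_i$ to one arbitrarily small $s$. The space of $n$-tuples of distinct points in the connected $3$-manifold $\mathbb{R}^3\setminus N$ is path connected, and along a path of tuples one value of $s$ works, by compactness. For the orientations, put $\tilde z=z-xy/2$. Then $\alpha=d\tilde z+\frac12(x\,dy-y\,dx)$ is invariant under rotations of $(x,y)$ that fix $\tilde z$. The rotation by $\pi$ is $(x,y,z)\mapsto(-x,-y,z)$, which maps $U_s$ to itself by $(x,w)\mapsto(-x,w)$ and so reverses it. The rotated copies of $U_s$ satisfy $x^2+y^2\le10s^2$ and $|z|\le5s$, so they stay in $D_{6s}$. If $N$ moves by an isotopy, place the $p_i$ outside a ball containing its trace. For the last claim, place the new points outside the sets $\ell_{p_i}(D_{6s_i})$ of the old ones.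
\end{proof}

\begin{lemma}[Birth]\label{lem:birth}
There is a cobordism from $N$ to $N\sqcup U^1$ that consists of $\mathbb{R}\times N$ and an open disk.
\end{lemma}

\begin{proof}
Let $q=\zeta(\tau)-x^2$, where $\zeta$ is smooth and nondecreasing, equal to $-s^2$ for small $\tau$ and to $s^2$ for large $\tau$, with $\zeta'>0$ where $|\zeta|<s^2$ and with $\tau\zeta'\le s$. Then $q_\tau\ge0$. On $\{q=0\}$ either $x\ne0$ and $q_x\neq0$, or $x=0$, so $\zeta=0$ and $q_\tau>0$. The surface $\Sigma=\{w^2+x^2=\zeta(\tau)\}$ is empty for small $\tau$, the function $\tau$ has a single critical point on it, a minimum, and the top end is the cylinder over $U_s$. So $\Sigma$ is a disk. By \eqref{eq:sigma} it lies over $\{|x|\le s,\ |y|\le3s^2,\ |z|\le s^3+\frac32s^2\}\subset D_{6s}$. Apply $\mathrm{id}\times\ell_p$, which preserves $\lambda$. The disk misses $\mathbb{R}\times N$ and can be oriented either way.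
\end{proof}

\subsection{Isotopies}

\begin{lemma}[Isotopy]\label{lem:isotopy}
If $N_0\cong N_1$, there is a cobordism from $N_0$ to $N_1$ that consists of cylinders.
\end{lemma}

\begin{proof}
By (Ext), $N_1=\theta_1(N_0)$ for a compactly supported contact isotopy $\theta_s$ with Hamiltonian $H_s$ and vector field $X_s$. For a function $K$ on the symplectization define $V_K$ by $\iota_{V_K}d\lambda=-dK$. The field $\widetilde X_s=X_s-(H_s)_z\,\partial_t$ preserves $\lambda$, because $\mathcal{L}_{X_s}\alpha=(H_s)_z\alpha$. Hence $\iota_{\widetilde X_s}d\lambda=-d(\lambda(\widetilde X_s))=-d(e^tH_s)$, so $\widetilde X_s=V_{e^tH_s}$. Its flow covers $\theta_s$ and commutes with translations in $t$, so it takes $\mathbb{R}\times N_0$ to $\mathbb{R}\times N_1$ at time $1$. Let $\chi(t)$ be $0$ for $t\le0$ and $1$ for $t\ge1$. From $\iota_Rd\lambda=-e^t\,dt$ we get $V_\chi=\chi'e^{-t}R$, and therefore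
\[
V_{\chi e^tH_s}=\chi\widetilde X_s+\chi'H_sR .
\]
This field is bounded and supported over a compact subset of $\mathbb{R}^3$, so its flow exists. Its $t$-component is bounded by a constant $C$. The time-one map is symplectic, is the identity for $t\le0$, and agrees with the flow of $\widetilde X_s$ on points that start at $t>1+C$. The image of $\mathbb{R}\times N_0$ is thus Lagrangian and equals $\mathbb{R}\times N_1$ for $t>1+2C$.
\end{proof}

\subsection{Concatenation}

\begin{proposition}\label{prop:concat}
Suppose a Legendrian knot $Y$ is obtained from a Legendrian knot $\Lambda$ by Legendrian isotopies, $n$ births and $n$ coherent surgeries, in any order. Then there is a Lagrangian concordance $\Lambda\to Y$.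
\end{proposition}

\begin{proof}
A translation in $t$ multiplies $\lambda$ by a constant, so it preserves Lagrangian surfaces and cylindrical ends. Translate the cobordisms of Lemmas~\ref{lem:saddle}, \ref{lem:birth} and~\ref{lem:isotopy} so that the top end of each overlaps the bottom end of the next, and glue them. This gives a cobordism from $\Lambda$ to $Y$. Its compact part $L$ has $\chi(L)=n-n=0$, since the pieces are glued along circles, a birth contributes $+1$, a saddle $-1$ and an isotopy $0$.

Every component of an elementary piece meets the top end of that piece: this holds for cylinders, for birth disks, and for the component containing a saddle, whose top end contains the two strands of $M_\psi$. So every point of $L$ can be joined, piece by piece, to the top boundary $Y$. As $Y$ is connected, $L$ is connected. Capping its two boundary circles gives a closed connected surface with $\chi=2$, so $L$ is an annulus. Finally, $\lambda|_L$ is closed and vanishes on the bottom circle, which generates $H_1(L)$; hence it is exact.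
\end{proof}

The second configuration in Figure~\ref{fig:chords} shows that the conclusion fails if $Y$ is allowed to be a link.

\section{Moving surgery arcs}\label{sec:moving}

To perform two families of surgeries at once we must control where their endpoints lie and keep their interiors apart, without changing the result of either family. By (S3) it suffices to move one family by a contact isotopy that preserves the link.

\begin{lemma}[Sliding]\label{lem:slide}
Let $N$ be a Legendrian link and $f:N\to N$ a diffeomorphism isotopic to the identity. There is a compactly supported contact isotopy that preserves $N$ as a set at all times and whose time-one map restricts to $f$ on $N$.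
\end{lemma}

\begin{proof}
Work in disjoint neighborhoods of the components as in (Nbd). There $f$ is the time-one map of a time-dependent field $v_s(x)\,\partial_x$ on $\{y=z=0\}$. Let $H_s=-v_s(x)\,y$ and $X_s=v_s\partial_x-v_s'y\,\partial_y$. Then $\alpha(X_s)=H_s$, $dH_s(R)=0$, and $\iota_{X_s}(dx\wedge dy)=v_s\,dy+v_s'y\,dx=-dH_s$. By \eqref{eq:ham}, $X_s$ is the contact vector field of $H_s$, and it equals $v_s\partial_x$ along $\{y=z=0\}$. Multiply $H_s$ by a cutoff function that equals $1$ near $N$ and has compact support in the neighborhood. This does not change $X_s$ near $N$, and the new field extends by zero.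
\end{proof}

\begin{lemma}[General position]\label{lem:general}
Let $a$ be a finite union of disjoint surgery arcs on $N$, and let $\Gamma$ be a finite union of compact embedded smooth arcs with $\partial a\cap\Gamma=\emptyset$. There is an arbitrarily small contact isotopy, equal to the identity near $N$, whose time-one map $\theta$ satisfies $\theta(a)\cap\Gamma=\emptyset$.
\end{lemma}

\begin{proof}
Let $V$ be an open neighborhood of $\partial a$ in $a$ with $\overline V\cap\Gamma=\emptyset$. Then $a_{\mathrm{mid}}=a\setminus V$ is a compact subset of $\mathbb{R}^3\setminus N$. Every tangent vector $v$ at a point $p$ is the value of a contact vector field: choose $H$ with $H(p)=\alpha(v)$ and $dH|_{\xi}=-\iota_vd\alpha|_{\xi}$ at $p$; then $X-v$ lies in $\xi_p$ and in the kernel of the nondegenerate form $d\alpha|_{\xi_p}$, so $X(p)=v$. We may take $H$ supported in a small ball around $p$. By compactness there are Hamiltonians $H_1,\dots,H_k$, with compact supports disjoint from $N$, whose fields $X_1,\dots,X_k$ span $T\mathbb{R}^3$ at every point of $a_{\mathrm{mid}}$.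

For $c\in\mathbb{R}^k$ let $\theta_c$ be the time-one map of $\sum c_iH_i$. At $c=0$ the derivative of $\theta_c(p)$ in the direction $c_i$ is $X_i(p)$. So $(c,p)\mapsto\theta_c(p)$ is a submersion on $O\times a'$, for a small ball $O$ around $0$ and an open neighborhood $a'$ of $a_{\mathrm{mid}}$ in the interior of $a$. Extend an arc of $\Gamma$ to a slightly longer open arc $\Gamma'$. The set $\{(c,p)\in O\times a':\theta_c(p)\in\Gamma'\}$ is a manifold of dimension $(k+1)-2=k-1$, so its projection to $O$ has measure zero. Hence $\theta_c(a_{\mathrm{mid}})\cap\Gamma=\emptyset$ for almost every $c\in O$. For small $c$ also $\theta_c(\overline V)\cap\Gamma=\emptyset$.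
\end{proof}

The hypothesis $\partial a\cap\Gamma=\emptyset$ is necessary, since the isotopy fixes $\partial a\subset N$. In the applications Lemma~\ref{lem:slide} arranges it first.

\section{The surgery arc of a zigzag pair}\label{sec:pair}

We now make Figure~\ref{fig:pair} precise. The surgery produces an eye that is not literally a curve $\ell_p(U_s)$, so we first describe a class of curves that can be shrunk to one. For smooth functions $A$ and $G>0$ on $[c-s,c+s]$, the \emph{eye} $E(A,G,c,s)$ is the image of the circle $\{w^2+(x-c)^2=s^2\}$ under
\[
(x,w)\longmapsto\big(x,\ y=A'+w^3G'-3w(x-c)G,\ z=A+w^3G\big).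
\]
On the circle $w\,dw=-(x-c)\,dx$, so $dz=(A'+w^3G')\,dx+3w^2G\,dw=y\,dx$, and the curve is Legendrian. It is immersed: $x$ is a local coordinate where $w\neq0$, and at $w=0$ the tangent vector $\partial_w$ has $\partial_wy=-3(x-c)G\neq0$. It is embedded because $z-A(x)=w^3G(x)$ determines $w$. Its front bounds the closed disk
\[
\Delta=\{|x-c|\le s,\ |z-A(x)|\le(s^2-(x-c)^2)^{3/2}G(x)\}.
\]
Shears replace $A$ by $A+\gamma$, translations shift $c$, and a scaling replaces $(A,G,c,s)$ by $(\mu\nu A(\cdot/\mu),\mu^{-2}\nu G(\cdot/\mu),\mu c,\mu s)$. So all three send eyes to eyes, and front disks to front disks.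

\begin{lemma}\label{lem:eye}
Suppose the front of a Legendrian link $N$ misses $\Delta$, and let $p=(c,A'(c),A(c))$. Then $p\notin N$, and for all small $s'>0$ the eye $E(A,G,c,s)$ is Legendrian isotopic to $\ell_p(U_{s'})$ in the complement of $N$.
\end{lemma}

\begin{proof}
The point $p$ projects into $\Delta$, so $p\notin N$. For $s'\le s$ the front of $E(A,G,c,s')$ lies in $\Delta$, so decreasing $s'$ is an isotopy in the complement of $N$. Now interpolate linearly from $(A,G)$ to $(A(c)+A'(c)(x-c),\,1)$. The interpolating functions $A_\epsilon$ have the same value and derivative at $c$, the functions $G_\epsilon$ are positive, and all are uniformly bounded in $C^2$. So the eyes $E(A_\epsilon,G_\epsilon,c,s')$ converge to $p$ uniformly in $\epsilon$ as $s'\to0$, and miss $N$ for small $s'$. The last one consists of the points $(x,\ A'(c)-3w(x-c),\ A(c)+A'(c)(x-c)+w^3)$, so it is $\ell_p(U_{s'})$.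
\end{proof}

The interleaving argument needs to know how the endpoints of a family of arcs are distributed along the link. The following condition says that no two arcs of the family alternate or are nested.

\begin{definition}\label{def:tame}
A \emph{tame system} on a Legendrian link $N$ is a family $B=(B_1,\dots,B_\beta)$ of disjoint coherent surgery arcs, together with pairwise disjoint closed intervals $I_i\subset N$ with $\partial I_i=\partial B_i$.
\end{definition}

\begin{lemma}\label{lem:pair}
Let $L$ be a Legendrian link, and let $L^*$ be obtained from $L$ by inserting $\beta$ zigzag pairs, distributed in any way among the components. Then every Legendrian link $N\cong L^*$ carries a tame system $B$ of $\beta$ arcs with $\operatorname{Surg}_B(N)\cong L\sqcup U^\beta$.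
\end{lemma}

\begin{proof}
By (Ext) and (S3), a tame system with this property is carried along by a Legendrian isotopy. So it suffices to treat one link isotopic to $L^*$. By (St) and Lemma~\ref{lem:small} we may assume that the front of $L$ is generic, and we may choose the place and shape of the zigzags.

\emph{Normalization.} Choose $\beta$ disjoint boxes, each meeting the front in a single graph $z=\gamma(x)$ on the appropriate component. In one such box, shear by $-\gamma$ (extended smoothly to $\mathbb{R}$), then scale, translate and shear by a constant. After shrinking the box, it becomes $\{|x|\le4,\ |z|\le6\}$, and the strand becomes $\{z=1\}$. Suppose first that the strand points to the right.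

\emph{Insertion.} Choose even functions, smooth except for the stated behavior at the endpoints:
\begin{itemize}
\item $u_1$ on $1\le|x|\le4$, with $u_1=(x^2-1)^{3/2}$ near $|x|=1$, $0<u_1<2$ for $|x|>1$, and $u_1=1$ for $|x|\ge2$;
\item $u_2$ on $1\le|x|\le3$, with $u_2=(x^2-1)^{3/2}$ near $|x|=1$, $u_2=4-(3-|x|)^{3/2}$ near $|x|=3$, and $0<u_2<4$ for $1<|x|<3$;
\item $u_3$ on $|x|\le3$, with $u_3=4+(3-|x|)^{3/2}$ near $|x|=3$, and $4<u_3<6$ for $|x|<3$.
\end{itemize}
Replace the strand by the arc whose front runs right along $z=u_1$ to the cusp $p=(-1,0)$, left along $z=-u_2$ to the cusp $(-3,-4)$, right along $z=-u_3$ to the cusp $(3,-4)$, left along $z=-u_2$ to the cusp $q=(1,0)$, and right along $z=u_1$. The three graphs lie in the bands $z\ge0$, $-4\le z\le0$ and $z\le-4$, so there are no crossings. The first two cusps are down cusps and the last two are up cusps. This is a zigzag pair: move the strand $z=1$ through graphs in the box to a graph that equals $1$ near $x=\pm4$ and $-u_3$ near $x=0$; the new front arises from that graph by inserting an $S_+$ zigzag over $[-4,0]$ and an $S_-$ zigzag over $[0,4]$.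

\emph{The arc.} For small $\rho$, the only parts of the front in $\{|x|<1+\rho,\ |z|<\rho\}$ are the branches $z=\pm(x^2-1)^{3/2}$, because the bottom strand has $z\le-4$. So the link meets $Q_\rho$ exactly in $M_0\cap Q_\rho$, and $a_0$ is a surgery arc, whose chart is the inverse of the normalizing map. It is coherent, since both upper branches point right. Let $I$ be the interval of the link from $p$ to $q$ inside the box.

\emph{The surgery.} For small $\delta$, let $\hat u_1$ and $\hat u_2$ equal $\psi^{3/2}$ for $x^2-1\le\delta$ and equal $u_1$, $u_2$ elsewhere. The surgery joins the upper branches to the graph $z=\hat u_1(x)>0$, $|x|\le4$, and the middle branches to the graph $z=-\hat u_2(x)$, $|x|\le3$, with $0<\hat u_2<4$ for $|x|<3$. The graphs $z=(1-\epsilon)\hat u_1+\epsilon$ move the upper strand back to $\{z=1\}$ inside $\{z>0\}$. For the remaining closed curve put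
\[
A=-\tfrac12(\hat u_2+u_3),\qquad G=\tfrac12(u_3-\hat u_2)(9-x^2)^{-3/2}.
\]
Then $A\pm(9-x^2)^{3/2}G$ equals $-\hat u_2$ and $-u_3$. Near $|x|=3$ we have $A=-4$ and $G=(3+|x|)^{-3/2}$, so $A$ and $G>0$ are smooth on $[-3,3]$. The curve is the eye $E(A,G,0,3)$, and its front disk lies in the part $z<0$ of the box, where there is nothing else.

If the strand points to the left, use the same front with the reverse orientation. Down and up cusps are exchanged, so each sign still occurs once, and the arc is coherent.

Undo the normalizations. We obtain $\beta$ arcs and intervals in disjoint boxes, hence a tame system $B$, and the surgered link is isotopic to $L$ together with $\beta$ eyes whose front disks lie in the interiors of disjoint boxes and miss the front of $L$. Apply Lemma~\ref{lem:eye} to one eye after another. A shrunk eye has its front in its own box, so it misses the remaining disks. The result is $L\sqcup U^\beta$.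
\end{proof}

\section{Interleaving and the proof of Theorem~\ref{thm:isotopic}}\label{sec:interleave}

\begin{proposition}\label{prop:interleave}
Let $B$ and $B'$ be tame systems with the same number $\beta$ of arcs on a Legendrian knot $N$. There is a Legendrian knot $Y$ that is obtained from $\operatorname{Surg}_B(N)$, and also from $\operatorname{Surg}_{B'}(N)$, by a Legendrian isotopy and $\beta$ coherent surgeries.
\end{proposition}

\begin{proof}
If $\theta$ is the time-one map of a contact isotopy with $\theta(N)=N$, then $\theta(B')$ is a tame system on $N$, and $\operatorname{Surg}_{\theta(B')}(N)=\theta(\operatorname{Surg}_{B'}(N))\cong\operatorname{Surg}_{B'}(N)$ by (S3). So we may replace $B'$ by $\theta(B')$.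

Write $I_i=[p_i,q_i]$ and $I_i'=[p_i',q_i']$ with respect to the orientation of $N$, both numbered in cyclic order. Since the $I_i'$ are disjoint, the endpoints of $B'$ occur in the cyclic order $p_1',q_1',p_2',q_2',\dots$. An orientation-preserving diffeomorphism of the circle, which is isotopic to the identity, takes them to any prescribed points in the same cyclic order. By Lemma~\ref{lem:slide} we may assume that the cyclic order on $N$ is
\[
p_1<p_1'<q_1<q_1'<p_2<p_2'<q_2<q_2'<\cdots<p_\beta<p_\beta'<q_\beta<q_\beta' .
\]
Now $\partial B'\cap B=\emptyset$, because $\partial B'\subset N$ and $B\cap N=\partial B$. By Lemma~\ref{lem:general} we may assume that $B'\cap B=\emptyset$, with the same endpoints. Let $Y=\operatorname{Surg}_{B\cup B'}(N)$. By (S1),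
\[
Y=\operatorname{Surg}_{B'}(\operatorname{Surg}_B(N))=\operatorname{Surg}_B(\operatorname{Surg}_{B'}(N)),
\]
and all these surgeries are coherent.

It remains to count components. By (S4), surgery along $B_i$ splits off the interval $I_i$, and the other intervals $I_j$ lie in its complement. So $\operatorname{Surg}_B(N)=N_0\sqcup W_1\sqcup\dots\sqcup W_\beta$, where $W_i$ is $I_i$ closed up and $N_0$ is $N\setminus\bigcup I_i$ closed up. The arc $B_i'$ has the endpoint $p_i'$ on $W_i$ and the endpoint $q_i'$ on $N_0$. By (S4) again, the surgeries along $B_1',\dots,B_\beta'$ merge $W_1,\dots,W_\beta$ one after another into $N_0$, and $Y$ is a knot.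
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:isotopic}]
By (FT), $S_+^aS_-^b\Lambda\cong S_+^{a'}S_-^{b'}\Lambda'$ for some $a,b,a',b'\ge0$. Equality of $\mathrm{tb}$ gives $a+b=a'+b'$, and equality of $r$ gives $a-b=a'-b'$. Hence $a=a'$ and $b=b'$. Stabilizing both sides further, we may assume $a=b=\beta$. Put $N=S^\beta\Lambda\cong S^\beta\Lambda'$. By Lemma~\ref{lem:pair}, applied once to $\Lambda$ and once to $\Lambda'$, the knot $N$ carries tame systems $B$ and $B'$ of $\beta$ arcs each with
\[
\operatorname{Surg}_B(N)\cong\Lambda\sqcup U^\beta,\qquad\operatorname{Surg}_{B'}(N)\cong\Lambda'\sqcup U^\beta .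
\]
Let $\Lambda_+$ be the knot $Y$ of Proposition~\ref{prop:interleave}. It is obtained from $\Lambda$, and also from $\Lambda'$, by $\beta$ births, isotopies and $\beta$ coherent surgeries. Proposition~\ref{prop:concat} gives the concordances $\Lambda\to\Lambda_+\leftarrow\Lambda'$.

Now let $\Lambda,\Lambda'$ be Chekanov's pair. Both have smooth type $m(5_2)$. This is a $2$-bridge knot, hence isotopic to its reverse, so the two are isotopic as oriented knots for any choice of orientations. Their invariants $\mathrm{tb}$ and $r$ agree, again for any orientations: $\mathrm{tb}$ is the value of a Poincar\'e--Chekanov polynomial at $t=-1$, which is $1$ in both cases, and the inequality $\mathrm{tb}+|r|\le2g-1$ with Seifert genus $g=1$ gives $r=0$. So the first part applies.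
\end{proof}

\begin{remark}
The hypotheses on the classical invariants enter only through $a=a'$ and $b=b'$. Equality of $r$ allows the stabilizations on both sides to be grouped into pairs at the same time, which Lemma~\ref{lem:pair} requires. Equality of $\mathrm{tb}$ then makes the two tame systems equally large, which Proposition~\ref{prop:interleave} requires: if $B'$ had fewer arcs than $B$, the $\beta+1$ components of $\operatorname{Surg}_B(N)$ could not be merged into one.
\end{remark}

\section{Smooth concordance and the proof of Theorem~\ref{thm:concordant}}\label{sec:smooth}

The implication (b)$\Rightarrow$(a) is trivial, and (a)$\Rightarrow$(c) holds because Lagrangian concordances preserve $\mathrm{tb}$, $r$ and the smooth concordance class. We prove (c)$\Rightarrow$(b). There are two difficulties. A smooth concordance may have local maxima, for which we have no elementary cobordism. We avoid them by folding the concordance at an intermediate knot $K''$, so that both ends, with unknots added, lie below $K''$. Second, a Legendrian realization of this picture matches $\Lambda$ and $\Lambda'$ only after stabilization. The $\mathrm{tb}$ lost in this way is regained by interleaving, as in Theorem~\ref{thm:isotopic}.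

\subsection{Stabilizing links}
We need (FT) for links. A \emph{grid diagram} is a link diagram made of one horizontal segment in each row and one vertical segment in each column of a square grid, with vertical segments crossing over. Turn it by $45^\circ$ so that the vertical segments get slope $-1$, smooth the top and bottom corners, and make the left and right corners into cusps. The result is the front of a Legendrian link of the same type.

\begin{description}
\item[(Grid)] Any two grid diagrams of the same oriented link type are related by torus translations, commutations and (de)stabilizations \cite{Cromwell,Dynnikov}. Every Legendrian link is Legendrian isotopic to one given by a grid diagram, and each of these moves induces a Legendrian isotopy or a Legendrian (de)stabilization of one component \cite{OST,NT}.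
\end{description}

\begin{lemma}\label{lem:ftlinks}
Legendrian links of the same oriented smooth type become Legendrian isotopic after suitable stabilizations of individual components.
\end{lemma}

\begin{proof}
By (Grid) there is a chain of Legendrian links $J_0,\dots,J_n$, starting and ending at links isotopic to the given ones, in which consecutive links differ by an isotopy or by one stabilization $s$. We show by induction that $A(J_0)\cong A'(J_i)$ for some compositions $A,A'$ of stabilizations. By (St), stabilizations can be carried to corresponding components along isotopies, and they commute. If $J_{i+1}\cong J_i$, then $A(J_0)\cong A'(J_{i+1})$. If $J_{i+1}\cong s(J_i)$, then $sA(J_0)\cong sA'(J_i)\cong A's(J_i)\cong A'(J_{i+1})$. If $J_i\cong s(J_{i+1})$, then $A(J_0)\cong A's(J_{i+1})$.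
\end{proof}

The lemma does not prescribe which component goes to which, and we will not need this.

\subsection{Folding the smooth concordance}
A \emph{band} on an oriented link is an embedded rectangle $[0,1]^2$ that meets the link exactly in the sides $\{0,1\}\times[0,1]$. Surgery along it replaces these sides by $[0,1]\times\{0,1\}$, and the band is \emph{coherent} if the orientation extends. Let $O^k$ denote a split $k$-component unlink, and let $K,K'$ be the smooth types of $\Lambda,\Lambda'$.

\begin{lemma}\label{lem:fold}
If $K$ and $K'$ are smoothly concordant, there is a knot $K''$ with disjoint coherent bands $e_1,\dots,e_k,e_1',\dots,e_{k'}'$ such that surgery along the $e_i$ gives $K\sqcup O^k$ and surgery along the $e_i'$ gives $K'\sqcup O^{k'}$.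
\end{lemma}

\begin{proof}
Put the concordance in Morse position and read it as a sequence of isotopies, births of small circles, coherent band surgeries and deaths of small circles. We use the usual rearrangement of critical levels. A birth takes place near a point, which can be moved off earlier bands and carried back along earlier isotopies, so births can be done first; symmetrically, deaths can be done last. A band $e'$ attached after a band $e$ can be taken thin around the arc $[0,1]\times\{\frac12\}$, while $e$, seen from the surgered link, can be taken thin around the arc $\{\frac12\}\times[0,1]$. Two arcs in a $3$-manifold are generically disjoint, so both bands can be attached at one level. We obtain $k$ births, then surgery along disjoint coherent bands on $K\sqcup O^k$ with result $K'\sqcup O^{k'}$, then $k'$ deaths. Since the annulus has $\chi=0$, there are $k+k'$ bands.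

The annulus minus the $k'$ death disks is connected. Hence the graph whose vertices are the $k+1$ components of $K\sqcup O^k$ and whose edges are the bands is connected. Choose a spanning tree; it has $k$ edges. Surgery along these $k$ bands merges all components into a knot $K''$. The other $k'$ bands are disjoint from them, so they are bands $e_i'$ on $K''$, and surgery along them gives $K'\sqcup O^{k'}$. Each tree band, attached along its other pair of sides, is a coherent band $e_i$ on $K''$ that undoes the surgery.
\end{proof}

\subsection{A Legendrian realization}

\begin{lemma}\label{lem:realize}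
There are a Legendrian knot $N_1$ of type $K''$, Legendrian links $L_1$ of type $K\sqcup O^k$ and $L_1'$ of type $K'\sqcup O^{k'}$, and families $\eta$ and $\eta'$ of $k$ and $k'$ disjoint coherent surgery arcs on $L_1$ and $L_1'$, such that $\operatorname{Surg}_\eta(L_1)=N_1=\operatorname{Surg}_{\eta'}(L_1')$. Each surgery takes place in a box that meets the front only in two facing cusps, and replaces them by two strands.
\end{lemma}

\begin{proof}
By an ambient isotopy (shrink each band toward its center until it is almost flat, then move and rotate it), we may assume that the bands are disjoint rectangles in the plane $y=0$, with the sides on $K''$ horizontal. Other parts of $K''$ may still project onto a rectangle. Perturb them so that their projections miss the centers of the rectangles; this is possible since the lines through the centers in the $y$-direction are one-dimensional. Then a small disk around each center in the $xz$-plane misses the projection of $K''$. Inside each rectangle, push a finger from each horizontal side toward the center until both tips lie in the small disk, and let the tips be horizontal and symmetric about the center. The small rectangle between the tips is a band, and surgery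 along it gives the same link as before up to an isotopy in the plane $y=0$ near the old rectangle. After a perturbation elsewhere we have a diagram of $K''$ in the $xz$-plane in which each band lies in a box containing only two horizontal strands ``$=$'', and band surgery replaces them by ``$\supset\ \subset$''. By coherence the two strands are antiparallel.

Turn the diagram into a front by changes outside the boxes. By planar isotopies supported near the crossings, make the two strands of each crossing have slopes $\pm1$, and rotate the crossing by a quarter turn if the over-strand has slope $+1$. Then make the vertical tangencies generic and replace each by a cusp. Normalize each box, by a scaling, a translation and a constant shear, to $\{|x|\le4,\ |z|\le6\}$ with strands $z=\pm1$, and replace the strands by $z=\pm\hat u_1$, with $u_1,\hat u_1$ as in the proof of Lemma~\ref{lem:pair}. This is the front of a Legendrian knot $N_1$ of type $K''$.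

Replace $z=\pm\hat u_1$ by $z=\pm u_1$ in the boxes of the $e_i$. Rounding the new cusps gives ``$\supset\ \subset$'', so the resulting link $L_1$ has type $K\sqcup O^k$. In each of these boxes $L_1$ meets $Q_\rho$ in $M_0\cap Q_\rho$, so $a_0$ is a surgery arc $\eta_i$. It is coherent because both upper branches carry the orientation of the upper strand of $N_1$, and $\operatorname{Surg}_\eta(L_1)=N_1$. The same replacement in the boxes of the $e_i'$ gives $L_1'$ and $\eta'$.
\end{proof}

\subsection{Proof of (c)$\Rightarrow$(b)}

\emph{Step 1: a common stabilization $N$.} The links $L_1$ and $\Lambda\sqcup U^k=\Lambda\sqcup U_1\sqcup\dots\sqcup U_k$ have the same oriented type, since split unknotted components can be reversed. Apply Lemma~\ref{lem:ftlinks}, and stabilize both sides further until each component of $\Lambda\sqcup U^k$ has received equally many stabilizations of each sign. By (St) we insert the zigzags of $L_1$ outside the boxes of Lemma~\ref{lem:realize}. This gives a componentwise stabilization $L$ of $L_1$, on which $\eta$ is still a family of coherent surgery arcs, with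
\[
L\cong S^m\Lambda\sqcup S^{j_1}U_1\sqcup\dots\sqcup S^{j_k}U_k .
\]
Put $\beta=m+\sum j_i$ and $N=\operatorname{Surg}_\eta(L)$. The knot $N$ is $N_1$ with the same zigzags inserted, so $N\cong S_+^aS_-^bN_1$ for some $a,b$. Starting from $L_1'$ and $\Lambda'$, define in the same way $L'$, $\beta'$ and $N'=\operatorname{Surg}_{\eta'}(L')\cong S_+^{a'}S_-^{b'}N_1$.

Each surgery along $\eta$ removes two cusps from the front and no crossing. By the description in (S4), one of the two cusps is a down cusp and the other an up cusp. So it raises $\mathrm{tb}$ by $1$ and preserves $r$. The components of $L$ have linking number zero, hence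
\[
\mathrm{tb}(N)=\Big(\mathrm{tb}(\Lambda)-2m-\sum_{i=1}^k(1+2j_i)\Big)+k=\mathrm{tb}(\Lambda)-2\beta,\qquad r(N)=r(\Lambda),
\]
and likewise $\mathrm{tb}(N')=\mathrm{tb}(\Lambda')-2\beta'$ and $r(N')=r(\Lambda')$. Adding a zigzag pair, outside the boxes, to the component of $L$ that corresponds to $S^m\Lambda$ raises $\beta$ by one, and the same can be done for $L'$. So we may assume $\beta=\beta'$. By the hypothesis (c), $\mathrm{tb}(N)=\mathrm{tb}(N')$ and $r(N)=r(N')$. Hence $a+b=a'+b'$ and $a-b=a'-b'$, so $a=a'$, $b=b'$ and $N\cong N'$.

\emph{Step 2: tame systems on $N$.} By Lemma~\ref{lem:pair} applied to $\Lambda\sqcup U^k$, and Lemma~\ref{lem:small}, the link $L$ carries a tame system $B$ of $\beta$ arcs, with intervals $I_i$, such that $\operatorname{Surg}_B(L)\cong\Lambda\sqcup U^{k+\beta}$. We need $B$ on $N$ rather than on $L$, so $B$ and the $I_i$ must be moved away from $\eta$. On each component of $L$, a diffeomorphism isotopic to the identity takes the disjoint closed intervals $I_i$ into one of the arcs complementary to the finite set $\partial\eta$. Realize it by Lemma~\ref{lem:slide} and move $B$ and the $I_i$, but not $\eta$. Now no endpoint of $\eta$ lies in any $I_i$, and $\partial B\cap\eta=\emptyset$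 because $\eta\cap L=\partial\eta$. By Lemma~\ref{lem:general} we may also assume $B\cap\eta=\emptyset$; this isotopy fixes $L$ pointwise. By (S3), neither move changes $\operatorname{Surg}_B(L)$ up to isotopy.

Perform the surgeries along $\eta$ in neighborhoods so thin that they miss $B$ and the $I_i$; by (S2) this changes $N$ only by an isotopy. Then the $I_i$ are disjoint intervals of $N$, and by (S1) the arcs $B$ are coherent surgery arcs on $N$. So $B$ is a tame system on $N$, and
\[
\operatorname{Surg}_B(N)=\operatorname{Surg}_\eta(\operatorname{Surg}_B(L))
\]
is obtained from $\Lambda$ by $k+\beta$ births, an isotopy and $k$ coherent surgeries. The same construction gives a tame system of $\beta$ arcs on $N'$. Transport it to $N$ by (Ext) and (S3), and call it $B'$. Then $\operatorname{Surg}_{B'}(N)$ is obtained from $\Lambda'$ by $k'+\beta$ births, isotopies and $k'$ coherent surgeries.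

\emph{Step 3: the peak.} Let $\Lambda_+$ be the knot $Y$ that Proposition~\ref{prop:interleave} assigns to $N$, $B$ and $B'$. It is obtained from $\Lambda$ by isotopies, $k+\beta$ births and $k+\beta$ coherent surgeries, and from $\Lambda'$ by isotopies, $k'+\beta$ births and $k'+\beta$ coherent surgeries. Proposition~\ref{prop:concat} gives Lagrangian concordances $\Lambda\to\Lambda_+\leftarrow\Lambda'$, built from isotopies, births and saddles. This proves (b) and completes the proof of Theorem~\ref{thm:concordant}. \qed

\begin{thebibliography}{9}

\bibitem{Cromwell} Cromwell, \emph{Topology Appl.} 64 (1995).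

\bibitem{Dynnikov} Dynnikov, \emph{Fund. Math.} 190 (2006).

\bibitem{FT} Fuchs and Tabachnikov, \emph{Topology} 36 (1997).

\bibitem{NT} Ng and Thurston, \emph{Proc. G\"okova} 2008.

\bibitem{OST} Ozsv\'ath, Szab\'o and Thurston, \emph{Geom. Topol.} 12 (2008).

\bibitem{SVWW} Joshua M. Sabloff, David Shea Vela-Vick, C.-M. Michael Wong, Angela Wu, \emph{Lagrangian Zigzag Cobordisms}, arXiv:2308.02057 (2023).

\end{thebibliography}
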